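\title{Automatic sequences whose number walls are not automatic}

\begin{abstract}
The number wall of a sequence over a finite field $\mathbb F_q$ is the two-dimensional array of its Hankel determinants. We disprove the conjecture that the number wall of a $k$-automatic sequence is a $k$-automatic array. When $k$ is not a power of the characteristic $p$, we give a $\{0,1\}$-valued counterexample whose wall contains the coefficients of the reciprocal of $1+\sum_{i\ge0}x^{k^i}$. When $p=3$ and $k$ is a power of $3$, a counterexample is the coefficient sequence of the root of $f^4+f^2-Tf+1=0$ in $\mathbb F_3((T^{-1}))$. In both cases the wall is not automatic in any base. The case where $k$ is a power of $p\ne3$ is not decided.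
\end{abstract}

\section{Number walls and the conjecture}\label{sec:intro}

Let $\mathbb F_q$ be a finite field of characteristic $p$, and let $\mathbf a=(a_n)_{n\ge0}$ be a sequence in $\mathbb F_q$. The \emph{number wall} of $\mathbf a$ is the array $(H_{\mathbf a}(m,n))_{m,n\ge0}$ of Hankel determinants
\[
H_{\mathbf a}(m,n)=\det\,(a_{m+i+j})_{0\le i,j\le n-1}\quad(n\ge1),\qquad H_{\mathbf a}(m,0)=1 .
\]
We write $H$ for $H_{\mathbf a}$ when $\mathbf a$ is fixed, and we call $m\mapsto H(m,n)$ a \emph{row} and $n\mapsto H(m,n)$ a \emph{column} of the wall. The row $n=1$ is the sequence itself. In general, $H(m,n)=0$ if and only if some nonzero vector $(v_0,\dots,v_{n-1})$ satisfies $\sum_jv_ja_{m+i+j}=0$ for $0\le i<n$. The wall thus records where, and for how long, the sequence obeys a linear recurrence. Lunnon's classical number wall consists of Toeplitz determinants instead; it differs from $H$ by signs and a shear of the indices, and we treat it in Section~\ref{sec:toeplitz}.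

Fix an integer $k\ge2$. A sequence $(h_n)_{n\ge0}$ over a finite alphabet is \emph{$k$-automatic} if a deterministic finite automaton with output, reading the base-$k$ expansion of $n$, outputs $h_n$. Equivalently, the \emph{$k$-kernel}
\[
\bigl\{(h_{k^en+r})_{n\ge0}\;:\;e\ge0,\ 0\le r<k^e\bigr\}
\]
is a finite set of sequences. An array $(w_{m,n})_{m,n\ge0}$ over a finite alphabet is $k$-automatic if such an automaton, reading the expansions of $m$ and $n$ simultaneously (the shorter one padded with leading zeros), outputs $w_{m,n}$; equivalently, its $k$-kernel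
\[
\bigl\{(w_{k^em+r,\,k^en+s})_{m,n\ge0}\;:\;e\ge0,\ 0\le r,s<k^e\bigr\}
\]
is finite. The problem that we study comes from the work of Adiceam and Badziahin~\cite{AB}.

\medskip
\noindent\textbf{Conjecture.} \emph{If $\mathbf a$ is a $k$-automatic sequence over $\mathbb F_q$, then its number wall $(H_{\mathbf a}(m,n))_{m,n\ge0}$ is a $k$-automatic array.}
\medskip

Three observations make this a reasonable guess.

\emph{Each single row is automatic.} Fix $n$. For $0\le i\le 2n-2$ and $0\le r<k^e$ write $r+i=k^ec_i+\rho_i$ with $0\le\rho_i<k^e$; then $0\le c_i\le i$, and $a_{k^em+r+i}$ is the value at $m+c_i$ of an element of the kernel of $\mathbf a$. So $m\mapsto H(k^em+r,n)$ is determined by $2n-1$ kernel elements and the bounded integers $c_i$, and the row has a finite kernel. The conjecture asks whether this holds uniformly in $n$.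

\emph{The conjecture holds for ultimately periodic sequences.} If $a_{m+\pi}=a_m$ for $m\ge m_0$, then for $n>m_0+\pi$ two rows of the Hankel matrix coincide, so only finitely many rows of the wall are nonzero. As soon as $k^e>m_0+\pi$, the array $H(k^em+r,k^en+s)$ vanishes for $n\ge1$, and for $n=0$ it is zero or a kernel element of one of these finitely many automatic rows.

\emph{The wall obeys a local rule.} The Desnanot--Jacobi identity, applied to a Hankel matrix of size $n+1$, reads
\[
H(m,n+1)\,H(m+2,n-1)=H(m,n)\,H(m+2,n)-H(m+1,n)^2 .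
\]
Wherever $H(m+2,n-1)\neq0$, a row is computed from the two preceding ones by a rule with finite memory, starting from an automatic row.

Nevertheless the conjecture is false.

\begin{theorem}\label{thm:A}
Let $k\ge2$ be an integer that is not a power of $p$. Define $\mathbf a\in\{0,1\}^{\mathbb N}\subset\mathbb F_q^{\mathbb N}$ by $a_n=1$ if
\[
n=k^j\quad(j\ge1)\qquad\text{or}\qquad n=k^j+k^i\quad(0\le i\le j-2),
\]
and $a_n=0$ otherwise. Then $\mathbf a$ is $k$-automatic, but its number wall over $\mathbb F_q$ is not $k$-automatic. Moreover, the wall is not $\ell$-automatic for any $\ell\ge2$.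
\end{theorem}

The case $k=2$, $q=3$ already disproves the conjecture. When $k$ is a power of $p$, automatic sequences are the coefficient sequences of algebraic power series, and one may hope that this extra structure rescues the statement. In characteristic $3$ it does not.

The equation $f^4+f^2-Tf+1=0$ has exactly one root in $\mathbb F_3((T^{-1}))$. Indeed, if the leading term of $f$ has degree $d\geq 1$ in $T$ then $f^4$ is the only term of largest degree, and if $d=0$ then $Tf$ is; so $f\in x\mathbb F_3[[x]]$ with $x=T^{-1}$, and there the equation reads $f=x(1+f^2+f^4)$, which determines the coefficients one after another.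

\begin{theorem}\label{thm:B}
Let $k=3^s$ and $q=3^t$ with $s,t\ge1$. Let $f=\sum_{j\ge0}a_jT^{-j-1}\in\mathbb F_3((T^{-1}))$ be the root of $f^4+f^2-Tf+1=0$. Then $\mathbf a=(a_j)_{j\ge0}$ is $k$-automatic, but already the column $(H_{\mathbf a}(0,n))_{n\ge0}$ is not $k$-automatic. Hence the number wall of $\mathbf a$ over $\mathbb F_q$ is not $k$-automatic, nor is it $\ell$-automatic for any $\ell\ge2$.
\end{theorem}

The conjecture therefore fails for every pair $(k,q)$ with $k$ not a power of $p$, and for every pair with $p=3$ and $k$ a power of $3$. We do not settle the remaining pairs, where $p\ne3$ and $k$ is a power of $p$.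

The two proofs exploit different features of the wall. The first looks at its values: determinants can invert a power series, and inversion can destroy automaticity. The second looks only at its zeros: those of the column $m=0$ are dictated by a continued fraction, and they can be spaced in a way that no automaton reproduces.

\section{Tools from the theory of automatic sequences}\label{sec:tools}

We use two published theorems.

\begin{theorem}[Christol~\cite{Chr}; Christol, Kamae, Mend\`es France and Rauzy~\cite{CKMR}]\label{thm:christol}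
A series $\sum h_nx^n\in\mathbb F_q[[x]]$ is algebraic over $\mathbb F_q(x)$ if and only if $(h_n)$ is $q$-automatic.
\end{theorem}

\begin{theorem}[Cobham~\cite{Cob}]\label{thm:cobham}
Let $k,\ell\ge2$ be multiplicatively independent, that is, $k^\alpha\neq\ell^\beta$ for all integers $\alpha,\beta\ge1$. A sequence that is both $k$-automatic and $\ell$-automatic is ultimately periodic.
\end{theorem}

Cobham's theorem serves only for the last sentence of Theorem~\ref{thm:A}. Everything else in this section follows from the finiteness of kernels.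

\begin{lemma}\label{lem:closure}
Let $k\ge2$.
\begin{enumerate}
\item[(a)] Periodic sequences are $k$-automatic, and so is the termwise product of two $k$-automatic sequences over $\mathbb F_q$.
\item[(b)] For $\alpha\ge1$, a sequence or an array is $k$-automatic if and only if it is $k^\alpha$-automatic.
\item[(c)] If the array $(w_{m,n})$ is $k$-automatic, then so are $(w_{m,1})_{m\ge0}$ and $(w_{0,n})_{n\ge0}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $h$ has period $\pi$, then so does every element of its kernel, and there are finitely many sequences of period $\pi$ over a finite alphabet. A kernel element of a product is a product of kernel elements.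

(b) The $k^\alpha$-kernel is contained in the $k$-kernel, which gives one implication. Conversely, let $0\le r<k^e$. Write $e=\alpha t+e'$ with $0\le e'<\alpha$, and $r=k^{\alpha t}r'+r''$ with $0\le r''<k^{\alpha t}$, so that $r'<k^{e'}$. Then $k^en+r=k^{\alpha t}(k^{e'}n+r')+r''$. Thus every element of the $k$-kernel is an element of the $k^\alpha$-kernel composed with one of the finitely many maps $n\mapsto k^{e'}n+r'$. For arrays, apply this to both coordinates.

(c) For $e\ge1$, the sequence $m\mapsto w_{k^em+r,\,1}$ is the restriction to $n=0$ of the kernel element $w_{k^em+r,\,k^en+1}$; the value $e=0$ adds one more sequence. The sequence $n\mapsto w_{0,\,k^en+s}$ is the restriction to $m=0$ of $w_{k^em,\,k^en+s}$.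
\end{proof}

Both theorems require us to show that a sparse set of integers is not the support of an automatic sequence. The next lemma attaches to each integer $t$ a state, which one may view as the state of an automaton that has read the leading digits $t$.

\begin{lemma}[States]\label{lem:states}
Let $h$ be $k$-automatic. There is a map $\sigma$ from $\mathbb N$ to a finite set $\Sigma$ such that $\sigma(t)=\sigma(t')$ implies
\[
h_{tk^e+s}=h_{t'k^e+s}\quad\text{and}\quad\sigma(tk^e+s)=\sigma(t'k^e+s)\qquad(e\ge0,\ 0\le s<k^e).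
\]
\end{lemma}

\begin{proof}
Let $\mathcal K$ be the kernel of $h$ and put $\sigma(t)=(u_t)_{u\in\mathcal K}$, which takes finitely many values. If $u_n=h_{k^{d}n+r}$ with $r<k^d$, then $u_{k^en+s}=h_{k^{d+e}n+k^ds+r}$ and $k^ds+r<k^{d+e}$, so $(u_{k^en+s})_n$ lies in $\mathcal K$. Hence $\sigma(t)=\sigma(t')$ gives $u_{tk^e+s}=u_{t'k^e+s}$ for every $u\in\mathcal K$. This is the second assertion, and the choice $u=h$ gives the first.
\end{proof}

The \emph{support} of a sequence over $\mathbb F_q$ is the set of indices where it is nonzero. The first consequence is a form of the pumping lemma.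

\begin{lemma}[Pumping]\label{lem:pump}
Let $h$ be $k$-automatic with infinite support. There are an integer $\lambda\ge1$ and elements $\nu_0<\nu_1<\cdots$ of the support with $\nu_{j+1}/\nu_j\to k^\lambda$.
\end{lemma}

\begin{proof}
Choose $N\ge k^{|\Sigma|}$ in the support. The $|\Sigma|+1$ integers $\lfloor N/k^i\rfloor$, $0\le i\le|\Sigma|$, are positive, and two of them have the same state, say $t_1=\lfloor N/k^i\rfloor$ and $t_0=\lfloor N/k^{i+\lambda}\rfloor$ with $\lambda\geq1$. Write $t_1=t_0k^\lambda+s$ with $0\le s<k^\lambda$, and $N=t_1k^i+z$ with $0\le z<k^i$. Define $t_{j+1}=t_jk^\lambda+s$ for all $j$. By Lemma~\ref{lem:states}, $\sigma(t_{j-1})=\sigma(t_{j})$ implies $\sigma(t_{j})=\sigma(t_{j+1})$, so all $t_j$ have the same state, and $\nu_j=t_jk^i+z$ satisfies $h_{\nu_j}=h_N\ne0$. Since $t_0\ge1$, the $t_j$ increase to infinity and $t_{j+1}/t_j=k^\lambda+s/t_j\to k^\lambda$. The same limit holds for $\nu_{j+1}/\nu_j$.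
\end{proof}

The second consequence says that long gaps in the support, if they exist, appear at a linear scale.

\begin{lemma}[Gaps]\label{lem:gaps}
Let $h$ be $k$-automatic with infinite support $n_0<n_1<\cdots$. If the gaps $n_i-n_{i-1}$ are unbounded, then there is $\delta>0$ such that $n_i-n_{i-1}>\delta\,n_{i-1}$ for infinitely many $i$.
\end{lemma}

\begin{proof}
Choose $t^*\ge1$ such that every value of $\sigma$ is taken at some $t\le t^*$. Let $e$ satisfy $k^e>n_0$. A run of at least $2k^e$ zeros contains a full block $[t'k^e,(t'+1)k^e)$. Choose $t\le t^*$ with $\sigma(t)=\sigma(t')$; by Lemma~\ref{lem:states}, $h$ vanishes on $[tk^e,(t+1)k^e)$. The block $[0,k^e)$ contains $n_0$, so $t\ge1$ and $n_0<tk^e$. Let $i\ge1$ be the index with $n_{i-1}<tk^e\le n_i$. Then $n_i\ge(t+1)k^e$, and so $n_i-n_{i-1}>k^e>n_{i-1}/t^*$. These gaps tend to infinity with $e$, so infinitely many indices $i$ arise, and $\delta=1/t^*$ works.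
\end{proof}

For example, the powers of $2$ have gaps $n_i-n_{i-1}=n_{i-1}$, as the lemma allows. The squares have unbounded gaps $2\sqrt{n_{i-1}}+1$, so their characteristic sequence is not automatic in any base. The proof of Theorem~\ref{thm:B} finds a column of a wall whose support is spaced no more widely than the squares.

\section{A reciprocal inside the wall}\label{sec:A}

Throughout this section $k\ge2$ and $\mathbf a$ is the sequence of Theorem~\ref{thm:A}. The hypothesis that $k$ is not a power of $p$ enters only in Proposition~\ref{prop:transc}.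

\subsection{Determinants that invert a power series}

Let $B=\sum b_rx^r\in\mathbb F_q[[x]]$ with $b_0=1$, let $1/B=\sum g_nx^n$, and put $b_r=g_r=0$ for $r<0$. Solving $B\cdot(1/B)=1$ term by term gives $g_1=-b_1$ and
\[
g_2=b_1^2-b_2=\det\begin{pmatrix}b_1&1\\ b_2&b_1\end{pmatrix}.
\]
The pattern persists.

\begin{lemma}\label{lem:toeplitz}
For $N\ge1$ we have $\det\,(b_{i-i'+1})_{0\le i,i'\le N-1}=(-1)^Ng_N$.
\end{lemma}

\begin{proof}
The matrix $L=(b_{i-i'})_{0\le i,i'\le N}$ is lower triangular with determinant $1$. Its inverse is $(g_{i-i'})_{0\le i,i'\le N}$, because $\sum_lb_{i-l}g_{l-i'}$ is the coefficient of $x^{i-i'}$ in $B\cdot(1/B)$. Deleting row $0$ and column $N$ from $L$ leaves the matrix of the lemma. By Cramer's rule, $(L^{-1})_{N,0}=g_N$ is $(-1)^N$ times this minor.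
\end{proof}

The matrix of Lemma~\ref{lem:toeplitz} involves $b_r$ for $2-N\le r\le N$. To see it in a wall we need a sequence in which $b_0,\dots,b_N$ occur just after $N-2$ zeros, and we need this for every $N$. So the sequence must contain longer and longer prefixes of $(b_r)$, each preceded by a long run of zeros, at positions that an automaton can locate. The sequence $\mathbf a$ does this at the positions $k^j$, for the series
\[
B=1+S,\qquad S(x)=\sum_{i\ge0}x^{k^i}.
\]
From now on $B$ is this series and $G=1/B=\sum g_nx^n$.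

\begin{proposition}\label{prop:formula}
If $N\ge0$, $j\ge2$ and $k^{j-2}\ge N$, then
\begin{equation}\label{eq:formula}
H_{\mathbf a}(k^j-N+2,\,N)=(-1)^{N(N+1)/2}g_N .
\end{equation}
\end{proposition}

\begin{proof}
For $N=0$ both sides equal $1$. Let $N\ge1$. The support of $\mathbf a$ in $[k^j,k^{j+1})$ consists of $k^j$ and the numbers $k^j+k^i$ with $i\le j-2$. Hence $a_{k^j+r}=b_r$ for $0\le r<k^{j-1}$. The support in $[k^{j-1},k^j)$ lies below $k^{j-1}+k^{j-2}$, and $k^j-k^{j-1}-k^{j-2}=k^{j-2}(k^2-k-1)\ge k^{j-2}$. Hence $a_{k^j+r}=0=b_r$ for $-k^{j-2}\le r<0$. The determinant in \eqref{eq:formula} involves the indices $k^j+r$ with $2-N\le r\le N$, and $N\le k^{j-2}<k^{j-1}$, so its entry in position $(i,i')$ is $b_{2-N+i+i'}$. Reversing the order of the columns replaces $i'$ by $N-1-i'$, multiplies the determinant by $(-1)^{N(N-1)/2}$, and produces the matrix $(b_{i-i'+1})$. Lemma~\ref{lem:toeplitz} and $N(N-1)/2+N=N(N+1)/2$ give \eqref{eq:formula}.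
\end{proof}

\begin{example}
Let $k=2$. The support of $\mathbf a$ begins $2;\ 4,5;\ 8,9,10;\ 16,17,18,20;\dots$, and $B=1+x+x^2+x^4+\cdots$. The recurrence $g_n=-(g_{n-1}+g_{n-2}+g_{n-4}+\cdots)$ gives $g_0,\dots,g_3=1,-1,0,1$. For $N=3$ and $j=4$,
\[
H(15,3)=\det\begin{pmatrix}a_{15}&a_{16}&a_{17}\\a_{16}&a_{17}&a_{18}\\a_{17}&a_{18}&a_{19}\end{pmatrix}
=\det\begin{pmatrix}0&1&1\\1&1&1\\1&1&0\end{pmatrix}=1=(-1)^6g_3 .
\]
The same matrix reappears at $H(31,3)$, $H(63,3)$, and so on.
\end{example}

\subsection{From the wall to the reciprocal}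

No single line $m+n=k^j+2$ of the wall carries the whole sequence $(g_N)$: each carries a prefix. The next proof handles this by passing to the limit $j\to\infty$ inside a fixed kernel element.

\begin{proposition}\label{prop:g}
If the wall of $\mathbf a$ is $k$-automatic, then $(g_n)$ is $k$-automatic.
\end{proposition}

\begin{proof}
Let $g'_N=(-1)^{N(N+1)/2}g_N$. Fix $e\ge0$ and $0\le r<k^e$, and write $2-r=k^ec+\rho$ with $0\le\rho<k^e$. From $-k^e<2-r\le2$ we get $c\in\{-1,0,1,2\}$. Let $w$ be the kernel element $w(m,n)=H(k^em+\rho,\,k^en+r)$. Given $n\ge0$, apply \eqref{eq:formula} with $N=k^en+r$ and $j=i+e$, where $i$ is large enough that $j\geq 2$ and $k^{j-2}\ge N$. Since $k^j-N+2=k^e(k^i-n+c)+\rho$, we obtain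
\[
g'_{k^en+r}=w(k^i-n+c,\;n)\qquad\text{for all large }i .
\]
So $g'_{k^en+r}$ is the eventual value of $w(k^i-n+c,n)$ as $i\to\infty$, a description that mentions neither $e$ nor $r$. The sequence $(g'_{k^en+r})_n$ is therefore determined by the pair $(w,c)$. If the wall is $k$-automatic, there are finitely many pairs, and $(g'_n)$ has a finite kernel. The sign $(-1)^{N(N+1)/2}$ has period $4$, so $(g_n)$ is $k$-automatic by Lemma~\ref{lem:closure}(a).
\end{proof}

\subsection{The reciprocal is not automatic}

Christol's theorem says nothing about automaticity in base $k$ when $k$ is not a power of $p$. What survives in every base is a linear relation among the series $G(x^{k^i})$. These series are easy to express: the substitution $x\mapsto x^{k^i}$ is a ring homomorphism of $\mathbb F_q[[x]]$ and $S(x^{k^i})=S(x)-s_i$ with $s_i=\sum_{l<i}x^{k^l}$, so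
\begin{equation}\label{eq:Gi}
G(x^{k^i})=\frac1{1+S-s_i}.
\end{equation}
Consider the shortest possible relation, $A_0G(x)+A_1G(x^k)=0$ with polynomials $A_0,A_1$ not both zero. By \eqref{eq:Gi} it says $(A_0+A_1)(1+S)=A_0x$. Here $A_0+A_1\neq0$, since otherwise $A_0=A_1=0$, and so $S$ would be a rational function. A longer relation makes $S$ algebraic, because the right sides of \eqref{eq:Gi}, viewed as functions of $S$, have distinct poles.

\begin{proposition}\label{prop:alg}
If $(g_n)$ is $k$-automatic, then $S$ is algebraic over $\mathbb F_q(x)$.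
\end{proposition}

\begin{proof}
Let $F_1=G,F_2,\dots,F_d$ be the generating series of the elements of the kernel of $(g_n)$. Splitting the coefficients of $F_i$ by residue modulo $k$ gives $F_i(x)=\sum_{r<k}x^rF_{\iota(i,r)}(x^k)$ for suitable indices $\iota(i,r)$, since the subsequences are again kernel elements (see the proof of Lemma~\ref{lem:states}). Let $W_e$ be the $\mathbb F_q(x)$-span of $F_1(x^{k^e}),\dots,F_d(x^{k^e})$ in $\mathbb F_q((x))$. Substituting $x^{k^e}$ for $x$ in the last identity shows $W_e\subseteq W_{e+1}$. The $d+1$ series $G(x^{k^i})$, $0\le i\le d$, thus lie in $W_d$, which has dimension at most $d$. So there are $A_0,\dots,A_d\in\mathbb F_q[x]$, not all zero, with $\sum_iA_i/(1+S-s_i)=0$. Clearing denominators, $\Phi(S)=0$ for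
\[
\Phi(Y)=\sum_{i=0}^dA_i\prod_{l\ne i}(1+Y-s_l)\in\mathbb F_q[x][Y].
\]
Choose $i$ with $A_i\ne0$. At $Y=s_i-1$ every term but the $i$th contains the factor $s_i-s_i=0$, so $\Phi(s_i-1)=A_i\prod_{l\ne i}(s_i-s_l)$, which is nonzero because the $s_l$ are distinct. Hence $\Phi\ne0$.
\end{proof}

\begin{proposition}\label{prop:transc}
If $k$ is not a power of $p$, then $S$ is transcendental over $\mathbb F_q(x)$.
\end{proposition}

\begin{proof}
Suppose that $S$ is algebraic. By Theorem~\ref{thm:christol}, the characteristic sequence of $\{k^i:i\ge0\}$ is $q$-automatic. Lemma~\ref{lem:pump}, in base $q$, gives powers $\nu_0<\nu_1<\cdots$ of $k$ with $\nu_{j+1}/\nu_j\to q^\lambda$ for some $\lambda\ge1$. The ratios are integers of the form $k^h$ with $h\ge1$, and a convergent sequence of integers is eventually constant. So $q^\lambda=k^h$ for some $h\ge1$. Then $k$ divides a power of $p$, and $k$ is itself a power of $p$.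
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The support of $\mathbf a$ is the set of integers whose base-$k$ expansion lies in the regular language $10^+\cup10^+10^*$, where $0^+$ is a nonempty and $0^*$ a possibly empty block of zeros: $k^j+k^i$ is written $1\,0^{j-i-1}\,1\,0^i$ with $j-i-1\ge1$. A finite automaton recognizes this language, so $\mathbf a$ is $k$-automatic. If the wall were $k$-automatic, Propositions~\ref{prop:g} and~\ref{prop:alg} would make $S$ algebraic, against Proposition~\ref{prop:transc}.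

Now suppose that the wall is $\ell$-automatic for some $\ell\ge2$. By Lemma~\ref{lem:closure}(c), $a_m=H(m,1)$ is $\ell$-automatic. The sequence $\mathbf a$ is not ultimately periodic, because its support is infinite and has unbounded gaps. By Theorem~\ref{thm:cobham}, $k^\alpha=\ell^\beta$ for some $\alpha,\beta\ge1$. Two applications of Lemma~\ref{lem:closure}(b) then show that the wall is $k$-automatic, which we have just excluded.
\end{proof}

\begin{remark}
If $k$ is a power of $p$, then $S^k=S(x^k)=S-x$, so $S$ and $G$ are algebraic and $(g_n)$ is $k$-automatic by Theorem~\ref{thm:christol} and Lemma~\ref{lem:closure}(b). The reciprocal of any algebraic series is algebraic, so no other automatic choice of $B$ repairs the argument in this case.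
\end{remark}

\section{Zeros of a column and continued fractions}\label{sec:B}

\subsection{Hankel determinants and partial quotients}

For $g\ne0$ in $\mathbb F_3((T^{-1}))$ let $\deg g$ be the exponent of the leading term and $|g|=3^{\deg g}$; put $|0|=0$. This absolute value is multiplicative, the field is complete for it, $|g+g'|\le\max(|g|,|g'|)$, and equality holds when $|g|\ne|g'|$.

Let $c_1,c_2,\dots\in\mathbb F_3[T]$ have degree at least $1$, and put $n_i=\sum_{l\le i}\deg c_l$, with $n_0=0$. Define polynomials $u_i,v_i$ for $i\geq-1$ by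
\begin{equation}\label{eq:conv}
\begin{pmatrix}v_i&v_{i-1}\\u_i&u_{i-1}\end{pmatrix}=\prod_{l=1}^i\begin{pmatrix}c_l&1\\1&0\end{pmatrix}\qquad(i\ge0),
\end{equation}
that is, $v_{-1}=0$, $v_0=1$, $u_{-1}=1$, $u_0=0$, $v_i=c_iv_{i-1}+v_{i-2}$ and $u_i=c_iu_{i-1}+u_{i-2}$. By induction $\deg v_i=n_i$. Taking determinants gives $v_iu_{i-1}-u_iv_{i-1}=\pm1$, so $|u_{i+1}/v_{i+1}-u_i/v_i|=|v_iv_{i+1}|^{-1}$. These quantities decrease strictly to $0$. Hence the \emph{convergents} $u_i/v_i$ tend to a limit $f=[0;c_1,c_2,\dots]$, the first term dominates in $f-u_i/v_i=\sum_{l\geq i}(u_{l+1}/v_{l+1}-u_l/v_l)$, and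
\begin{equation}\label{eq:approx}
|v_if-u_i|=|T|^{-n_{i+1}}\qquad(i\ge0).
\end{equation}
For $i=0$ this gives $|f|<1$, so $f=\sum_{j\ge0}a_jT^{-j-1}$.

The link with the wall is the following. For $v=\sum_{j<n}\xi_jT^j$, the coefficient of $T^{-i-1}$ in $vf$ is $\sum_j\xi_ja_{i+j}$. Therefore, for $n\ge1$ and any series $f=\sum_{j\ge0}a_jT^{-j-1}$,
\begin{equation}\label{eq:crit}
H_{\mathbf a}(0,n)=0\iff\exists\,u,v\in\mathbb F_3[T]:\ v\ne0,\ \deg v<n,\ |vf-u|\le|T|^{-n-1}.
\end{equation}

\begin{proposition}\label{prop:support}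
For $f=[0;c_1,c_2,\dots]$, the support of $(H_{\mathbf a}(0,n))_{n\ge0}$ is $\{n_0,n_1,n_2,\dots\}$.
\end{proposition}

\begin{proof}
We have $H(0,0)=1$ and $n_0=0$. If $n_i<n<n_{i+1}$, the pair $(u_i,v_i)$ satisfies the right side of \eqref{eq:crit} by \eqref{eq:approx}, so $H(0,n)=0$.

Let $n=n_i$ with $i\ge1$, and let $u,v$ be polynomials with $v\ne0$ and $\deg v<n_i$. We show $|vf-u|\ge|T|^{-n_i}$. The matrix \eqref{eq:conv} has determinant $\pm1$, so $(u,v)=\lambda(u_{i-1},v_{i-1})+\mu(u_i,v_i)$ with $\lambda,\mu\in\mathbb F_3[T]$. We claim that $|\lambda|>|\mu|$. If $\mu=0$ this holds because $v\neq0$ forces $\lambda\ne0$. If $\mu\ne0$, then $|\mu v_i|>|v|$, so $|\lambda v_{i-1}|=|v-\mu v_i|=|\mu v_i|$, and $|v_{i-1}|<|v_i|$ gives the claim. In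
\[
vf-u=\lambda(v_{i-1}f-u_{i-1})+\mu(v_if-u_i)
\]
the first term has absolute value $|\lambda||T|^{-n_i}$ and the second $|\mu||T|^{-n_{i+1}}$, which is smaller. Thus $|vf-u|=|\lambda||T|^{-n_i}\ge|T|^{-n_i}$, and $H(0,n_i)\ne0$ by \eqref{eq:crit}.
\end{proof}

The gaps in the support of the column are the degrees $\deg c_i$. By Lemma~\ref{lem:gaps} and Christol's theorem, we are looking for an \emph{algebraic} $f$ such that $\deg c_i$ is unbounded but $\deg c_i/n_{i-1}\to0$. The obvious algebraic series with long gaps are of no use. For $f_0=\sum_{i\geq0}T^{-3^i}$, a root of $f_0^3=f_0-T^{-1}$, the choice $v=T^{3^j}$ in \eqref{eq:crit} gives $|vf_0-u|=|T|^{-2\cdot3^j}$, so the column vanishes for $3^j<n<2\cdot3^j$: these runs of zeros are as long as their position, which Lemma~\ref{lem:gaps} permits.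

\subsection{The continued fraction of Buck and Robbins}

The continued fraction below is due to Buck and Robbins~\cite{BR}; we prove everything that we need. For a finite word $\omega$ of polynomials over $\mathbb F_3$, let $\omega^{(3)}$ be the word of the cubes of its letters. Define
\[
\Omega_0=\emptyset,\qquad\Omega_1=T,\qquad\Omega_n=\Omega_{n-1},\,-T,\,\Omega_{n-2}^{(3)},\,-T,\,\Omega_{n-1}\quad(n\ge2).
\]
Thus $\Omega_2=T,-T,-T,T$ and $\Omega_3=T,-T,-T,T,-T,T^3,-T,T,-T,-T,T$. All letters have the form $\pm T^{3^i}$. Each $\Omega_n$ is a proper prefix of $\Omega_{n+1}$, so these words define an infinite word $c_1,c_2,\dots$, and for the rest of the section $f=[0;c_1,c_2,\dots]$. The numbers $n_i$ begin $0,1,2,3,4,5,8,9,\dots,13$.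

Passing from $\Omega_{n-2}$ to $\Omega_n$ multiplies the largest degree of a letter by at most $3$, while the total degree is multiplied by about $9$. This is the source of the square root in the next statement. For instance, $T^3$ first appears after total degree $5$, and $T^9$ first appears inside the factor $\Omega_3^{(3)}$ of $\Omega_5$, after total degree $40+1+15=56$.

\begin{proposition}\label{prop:degrees}
The degrees $\deg c_i$ are unbounded, and $\deg c_i\le\sqrt{2n_{i-1}+1}$ for all $i\ge1$.
\end{proposition}

\begin{proof}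
Since $\Omega_1=T$ and $\Omega_n$ contains $\Omega_{n-2}^{(3)}$, the word $\Omega_{2j+1}$ contains $T^{3^j}$.

Let $d_n$ be the sum and $\mu_n$ the maximum of the degrees of the letters of $\Omega_n$. We have $d_0=0$, $d_1=1$ and $d_n=2d_{n-1}+3d_{n-2}+2$, and $d_n=(3^n-1)/2$ by induction, since $(3^{n-1}-1)+(3^{n-1}-3)/2+2=(3^n-1)/2$. Also $\mu_1=\mu_2=1$ and $\mu_n=\max(1,\mu_{n-1},3\mu_{n-2})$ for $n\ge3$, so $\mu_n\le3^{(n-1)/2}$ by induction. Given $i$, let $n\ge1$ be minimal such that position $i$ lies in the prefix $\Omega_n$. Then $c_i$ comes after the prefix $\Omega_{n-1}$, so $n_{i-1}\ge d_{n-1}$ and $\deg c_i\le3^{(n-1)/2}=\sqrt{2d_{n-1}+1}\le\sqrt{2n_{i-1}+1}$.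
\end{proof}

It remains to show that $f$ is algebraic. For a word $\omega$ let $M(\omega)$ be the product, in order, of the matrices $\left(\begin{smallmatrix}c&1\\1&0\end{smallmatrix}\right)$ over its letters $c$, and for a matrix $M$ let $M^{(3)}$ be the matrix of the cubes of its entries. Cubing is a ring endomorphism of $\mathbb F_3[T]$, so $M(\omega^{(3)})=M(\omega)^{(3)}$. With $M_n=M(\Omega_n)$ and $J=\left(\begin{smallmatrix}-T&1\\1&0\end{smallmatrix}\right)$,
\[
M_0=I,\qquad M_1=\begin{pmatrix}T&1\\1&0\end{pmatrix},\qquad M_{n+1}=M_n\,JM_{n-1}^{(3)}J\,M_n .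
\]
This product reads the same in both directions, so by induction $M_n$ is symmetric. Write
\[
M_n=\begin{pmatrix}P_n&Q_n\\Q_n&R_n\end{pmatrix},\qquad D_n=\det M_n=P_nR_n-Q_n^2 .
\]
Every $D_n$ is $\pm1$, so $D_{n+1}=D_n^2(\det J)^2D_{n-1}^3=D_{n-1}$ and $D_n=(-1)^n$. By \eqref{eq:conv}, $P_n=v_r$ and $Q_n=u_r$ where $r$ is the length of $\Omega_n$. Hence $P_n\ne0$, $|P_n|\to\infty$ and $Q_n/P_n\to f$.

We want an exact identity at level $n$ whose limit is the quartic equation. For $n=2$ the recurrences give $v_1,\dots,v_4=T,\ 1-T^2,\ T^3,\ T^4-T^2+1$ and $u_1,\dots,u_4=1,\ -T,\ T^2+1,\ T^3$, so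
\[
P_2=T^4-T^2+1,\qquad Q_2=T^3=P_1^3,\qquad R_2=T^2+1 .
\]
One observes that $P_2+R_2-TQ_2+Q_1^3=3=0$. Multiplying by $P_2$ and using $P_2R_2=Q_2^2+D_2$ turns this into identity (ii) below. In (ii), the last term on the left approximates $P_n^2f^4$ thanks to (i). Identities (i) and (ii) do not propagate by themselves: (ii) at level $n+1$ turns out to be equivalent to a third identity at level $n$, which we must carry along.

\begin{proposition}\label{prop:claim}
Let $E_n=P_n^2-Q_n^2-D_n$. For $n\ge1$,
\begin{enumerate}
\item[(i)] $Q_n=P_{n-1}^3$;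
\item[(ii)] $P_n^2+Q_n^2-TP_nQ_n+P_nQ_{n-1}^3=-D_n$;
\item[(iii)] $E_n^2=TP_n^3Q_n$.
\end{enumerate}
\end{proposition}

\begin{proof}
For $n=1$ we have $P_1=T$, $Q_1=1$, $D_1=-1$, $P_0=1$, $Q_0=0$. Then (i) is $1=1$, (ii) is $T^2+1-T^2=1$, and (iii) is $(T^2)^2=T\cdot T^3$.

Assume the three identities for $n$. Drop the index $n$, and write the indices $+$ and $-$ for $n+1$ and $n-1$; thus $D_+=D_-=-D$ and $D^2=1$.

\emph{The middle factor.} Let $C=JM_-^{(3)}J$. Multiplying out,
\[
C=\begin{pmatrix}\beta&\gamma\\\gamma&P_-^3\end{pmatrix},\qquad\gamma=Q_-^3-TP_-^3,\qquad\beta=T^2P_-^3-2TQ_-^3+R_-^3 .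
\]
By (i), the lower right entry is $Q$ and $\gamma=Q_-^3-TQ$. From $\det C=D_-^3=-D$ we get $\beta Q=\gamma^2-D$. Put $\theta=P\gamma+Q^2$. Identity (ii) says exactly that
\begin{equation}\label{eq:theta}
\theta=-(P^2+D).
\end{equation}

\emph{The product.} The matrix $X=MC$ has determinant $-D^2=-1$ and trace $\tau=P\beta+2Q\gamma+RQ$. By the Cayley--Hamilton theorem $X^2=\tau X+I$, so
\[
M_+=MCM=X^2C^{-1}=\tau M+C^{-1},\qquad C^{-1}=-D\begin{pmatrix}Q&-\gamma\\-\gamma&\beta\end{pmatrix}.
\]
Hence $P_+=\tau P-DQ$ and $Q_+=\tau Q+D\gamma$. Using $\beta Q=\gamma^2-D$ and $PR=Q^2+D$,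
\begin{equation}\label{eq:tau}
PQ\tau=P^2(\gamma^2-D)+2P\gamma Q^2+Q^2(Q^2+D)=\theta^2-DP^2+DQ^2 .
\end{equation}

\emph{Identity \textup{(i)} for $n+1$.} By \eqref{eq:tau} and \eqref{eq:theta},
\[
PQ_+=PQ\tau+DP\gamma=\theta^2+D\theta-DP^2=(P^2+D)^2-D(P^2+D)-DP^2=P^4 .
\]
So $Q_+=P^3$.

\emph{The other entries of $M_+$.} Put $Z=P^2-D$, so that $E_n=Z-Q^2$. By \eqref{eq:tau} and \eqref{eq:theta},
\[
P_+Q=PQ\tau-DQ^2=\theta^2-DP^2=P^4+DP^2+1=Z^2,
\]
where the last step uses $-2=1$. Next, $P_+R_+=Q_+^2+D_+=P^6-D=Z^3$, because cubing is additive and $D^3=D$. Since $Z^3=ZP_+Q$ and $P_+\ne0$, we get $R_+=ZQ$.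

\emph{Identity \textup{(ii)} for $n+1$.} As $Q_+^2+D_+=P_+R_+$, the identity is $P_+(P_++R_+-TQ_++Q^3)=0$. It is enough to show that the bracket vanishes, and we may multiply it by $Q=P_-^3\ne0$. The result is
\[
Z^2+ZQ^2+Q^4-TP^3Q=(Z-Q^2)^2-TP^3Q=E_n^2-TP^3Q,
\]
again by $-2=1$, and this is zero by (iii) for $n$.

\emph{Identity \textup{(iii)} for $n+1$.} We have
\[
E_{n+1}=P_+^2-(P^6-D)=\frac{Z^4}{Q^2}-Z^3=\frac{Z^3E_n}{Q^2}.
\]
Squaring and using (iii) for $n$, we find $E_{n+1}^2=Z^6\,TP^3Q/Q^4=TP^3(Z^2/Q)^3=TQ_+P_+^3$.
\end{proof}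

\begin{corollary}\label{cor:quartic}
The series $f=[0;c_1,c_2,\dots]$ is the root of $f^4+f^2-Tf+1=0$ in $\mathbb F_3((T^{-1}))$.
\end{corollary}

\begin{proof}
Divide (ii) by $P_n^2$. By (i), $Q_{n-1}^3/P_n=(Q_n/P_n)(Q_{n-1}/P_{n-1})^3$, so
\[
1+\Bigl(\frac{Q_n}{P_n}\Bigr)^2-T\,\frac{Q_n}{P_n}+\frac{Q_n}{P_n}\Bigl(\frac{Q_{n-1}}{P_{n-1}}\Bigr)^3=-\frac{D_n}{P_n^2}.
\]
Letting $n\to\infty$ gives the equation, and the root is unique by Section~\ref{sec:intro}.
\end{proof}

\subsection{The column is not automatic}

\begin{proof}[Proof of Theorem~\ref{thm:B}]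
With $x=T^{-1}$, the series $\sum a_jx^j=f/x$ is algebraic over $\mathbb F_3(x)$. By Theorem~\ref{thm:christol}, $\mathbf a$ is $3$-automatic, hence $3^s$-automatic by Lemma~\ref{lem:closure}(b). The determinants $H_{\mathbf a}(m,n)$ lie in $\mathbb F_3\subseteq\mathbb F_q$, so the wall over $\mathbb F_q$ is the wall over $\mathbb F_3$.

Let $\ell\ge2$ be any base, and suppose that the column $(H(0,n))_n$ is $\ell$-automatic. By Corollary~\ref{cor:quartic} and Proposition~\ref{prop:support}, its support is $n_0<n_1<\cdots$, with gaps $\deg c_i$. These are unbounded by Proposition~\ref{prop:degrees}, so Lemma~\ref{lem:gaps} gives $\delta>0$ with $\deg c_i>\delta n_{i-1}$ for infinitely many $i$. For these $i$ we have $\delta n_{i-1}<\sqrt{2n_{i-1}+1}$ by Proposition~\ref{prop:degrees}, which is false once $n_{i-1}$ is large. Taking $\ell=k$ proves the statement on the column, and Lemma~\ref{lem:closure}(c) shows that the wall is not $\ell$-automatic for any $\ell\geq2$.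
\end{proof}

\begin{remark}
The proof uses three properties of $f$: it is algebraic, $\deg c_i$ is unbounded, and $\deg c_i/n_{i-1}\to0$. Proposition~\ref{prop:support} and Lemma~\ref{lem:gaps} hold verbatim over any finite field. Characteristic $3$ is needed only to prove that this particular continued fraction is algebraic: it enters through the additivity of cubing and through $-2=1$.
\end{remark}

\section{Toeplitz indexing}\label{sec:toeplitz}

Lunnon's number wall is the array of Toeplitz determinants $D(c,n)=\det(a_{c+i-j})_{0\le i,j\le n-1}$, indexed by the center $c$ and the size $n$. Reversing the order of the columns gives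
\begin{equation}\label{eq:D}
D(c,n)=(-1)^{n(n-1)/2}H_{\mathbf a}(c-n+1,\,n)\qquad(c\ge n-1).
\end{equation}
The arrays agree up to a sign depending on $n$ modulo $4$ and the shear $(m,n)\mapsto(m+n-1,n)$, whose exact offset depends on the indexing convention. A shear is not a relabeling of rows and columns, and $D(c,n)$ is undefined for $c<n-1$, so we check directly that the counterexamples persist.

\begin{proposition}
Let $\mathbf a$ and $k$ be as in Theorem~\ref{thm:A} or as in Theorem~\ref{thm:B}. Let $(D(c,n))_{c,n\ge0}$ be given by \eqref{eq:D} for $c\ge n-1$, with arbitrary values in $\mathbb F_q$ for $c<n-1$. Then $D$ is not $k$-automatic.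
\end{proposition}

\begin{proof}
Suppose that $D$ is $k$-automatic.

In the setting of Theorem~\ref{thm:A}, formulas \eqref{eq:formula} and \eqref{eq:D} give $D(k^j+1,N)=(-1)^Ng_N$ for $j\geq2$ and $k^{j-2}\ge N$. Let $e\ge1$, $0\le r<k^e$, and let $w(m,n)=D(k^em+1,k^en+r)$, a kernel element of $D$. For $N=k^en+r$ we get $(-1)^Ng_N=w(k^i,n)$ for all large $i$. So the kernel element of $((-1)^Ng_N)_N$ with parameters $(e,r)$ is determined by $w$, and this kernel is finite. By Lemma~\ref{lem:closure}(a), $(g_n)$ is $k$-automatic, which contradicts Propositions~\ref{prop:alg} and~\ref{prop:transc}.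

In the setting of Theorem~\ref{thm:B}, put $h_0=1$ and $h_n=D(n-1,n)$ for $n\ge1$, so that $H(0,n)=(-1)^{n(n-1)/2}h_n$. Let $n=k^e\nu+s$ with $0\le s<k^e$. If $s\ge1$, then $h_n=w(\nu,\nu)$ for the kernel element $w(m,m')=D(k^em+s-1,k^em'+s)$. If $s=0$, then $h_n=w(\nu-1,\nu)$ for $\nu\ge1$, with $w(m,m')=D(k^em+k^e-1,k^em')$, and $h_n=1$ for $\nu=0$. In both cases $(h_{k^e\nu+s})_\nu$ is determined by a kernel element of $D$ and by the case we are in. So $h$ is $k$-automatic, and so is $(H(0,n))_n$ by Lemma~\ref{lem:closure}(a), against Theorem~\ref{thm:B}.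
\end{proof}

\begin{thebibliography}{9}

\bibitem{AB}
Faustin Adiceam and Dzmitry Badziahin,
\emph{On the $P(t)$-adic Littlewood Conjecture in Characteristics $\ell\equiv3\pmod{4}$},
arXiv:2509.12826 (2025).

\bibitem{BR}
Buck and Robbins, J. Number Theory 50 (1995).

\bibitem{Chr}
Christol (1979).

\bibitem{CKMR}
Christol, Kamae, Mend\`es France and Rauzy (1980).

\bibitem{Cob}
Cobham (1969).

\end{thebibliography}
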